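# A connected core on which bounded plurisubharmonic functions are not constant

## 1. A dense family of complex lines over a segment

Write $\mathbb D=\{|t|<1\}\subset\mathbb C$ and $T=[-\frac12,\frac12]\subset\mathbb D$. Let $t_1,t_2,\dots$ be distinct points that form a dense subset of $T$. On $\mathbb D$ put
$$u(t)=\frac1{1-|t|^2}-4+\sum_{k\ge1}2^{-k}\log\frac{|t-t_k|}2 ,\tag{1}$$
and in $\mathbb C^2$, with coordinates $(t,\zeta)$, put
$$W=\{|t|<1,\ \operatorname{Re}\zeta+u(t)<0\},\qquad A=\{t\in T,\ \operatorname{Re}\zeta+u(t)\ge0\},$$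
$$\ell_k=\{t_k\}\times\mathbb C,\qquad \Sigma=T\times\{0\}.$$
Over a point $t$ with $u(t)>-\infty$, the set $W$ is a half-plane in $\zeta$. Over $t_k$ we have $u=-\infty$, and $W$ contains the whole line $\ell_k$. The set $A$ is the part of the strip $T\times\mathbb C$ that $W$ misses.

We first record the properties of $u$. For $t\in\mathbb D$ we have $|t-t_k|<\frac32<2$, so all terms of the series are $\le0$ and the partial sums decrease. The limit is finite off $T$, because there $|t-t_k|\ge\operatorname{dist}(t,T)>0$. So the sum is subharmonic, in particular upper semicontinuous (usc), and on $\mathbb D\setminus T$ the series converges locally uniformly to a harmonic function. For $|t|\ge\frac34$ each $|t-t_k|$ is at least $\frac14$, so the sum is at least $\log\frac18$ there. The function $\frac1{1-|t|^2}=\sum_j|t|^{2j}$ is smooth and strictly subharmonic. Hence: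

* $u$ is usc on $\mathbb D$;
* $u$ is smooth with $u_{t\bar t}>0$ on $\mathbb D\setminus T$;
* $u(t_k)=-\infty$ for all $k$;
* $u\le\frac43-4=-\frac83$ on $T$;
* $u(t)\to+\infty$ as $|t|\to1$.

Since $u$ is usc, $W$ is open and $A$ is closed in $\mathbb C^2$. On $A$ we have $\operatorname{Re}\zeta\ge-u(t)\ge\frac83$, so $A\subset\{\operatorname{Re}\zeta\ge\frac83\}$; and $A+(0,s)\subset A$ for every $s\ge0$. Both $\Sigma$ and all the $\ell_k$ lie in $W$.

**Boundary of $W$.** We have
$$bW\subset A\cup\{t\in\mathbb D\setminus T,\ \operatorname{Re}\zeta+u(t)=0\}.\tag{2}$$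
Indeed, let $W\ni(\tau_j,\zeta_j)\to(t,\zeta)\notin W$. If $|t|=1$, then $u(\tau_j)\to\infty$, and $\operatorname{Re}\zeta_j<-u(\tau_j)\to-\infty$, which is impossible for a convergent sequence. So $|t|<1$, and $\operatorname{Re}\zeta+u(t)\ge0$ because the point is not in $W$. If $t\in T$, the point is in $A$. If $t\notin T$, then $u$ is continuous at $t$ and the inequalities $\operatorname{Re}\zeta_j+u(\tau_j)<0$ give $\operatorname{Re}\zeta+u(t)\le0$ in the limit.

**Strict plurisubharmonicity off $T$.** On $\{t\in\mathbb D\setminus T\}$ put $\rho=\operatorname{Re}\zeta+u(t)$. Then $d\rho\ne0$. Since $\rho_t=u_t$ and $\rho_\zeta=\frac12$, the Levi form of $e^\rho$ on a vector $(a,s)$ is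
$$e^\rho\Big(u_{t\bar t}|a|^2+\big|u_ta+\tfrac s2\big|^2\Big).\tag{3}$$
If it vanishes, then $a=0$ and then $s=0$; so it is positive definite.

What is this set for? Let $\varphi$ be a smooth plurisubharmonic (psh) function on $W$ that is bounded from above. On $\ell_k\cong\mathbb C$ it is subharmonic and bounded above, hence constant by Liouville's theorem, so $\varphi_{\zeta\bar\zeta}=0$ on $\ell_k$. The lines are dense in $W\cap\{t\in T\}$, so by continuity $\varphi_{\zeta\bar\zeta}=0$ at every point of $W$ over $T$. No bounded-above smooth psh function can be strictly psh anywhere over $T$. Nevertheless nothing forces the constants on different lines to be equal: $\operatorname{Re}t$ is bounded and pluriharmonic, and it varies along $T$. So over the segment we see a connected set on which strict plurisubharmonicity is impossible for bounded-above functions, while these functions need not be constant. The question is whether this can happen in a domain with a good boundary.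

## 2. Cores of unbounded domains

A smooth real function $\varphi$ is psh if its Levi form $\sum\varphi_{j\bar k}a_j\bar a_k$ is $\ge0$, and it is strictly psh at $z$ if the Levi form at $z$ is positive definite.

**Definition (core).** Let $\Omega$ be a domain in $\mathbb C^n$, not necessarily bounded. Its core is
$$\mathfrak c(\Omega)=\{z\in\Omega:\ \text{no smooth psh function }\varphi\text{ on }\Omega\text{ with }\sup_\Omega\varphi<\infty\text{ is strictly psh at }z\}.$$

For one function, strict plurisubharmonicity is an open condition, so $\mathfrak c(\Omega)$ is closed in $\Omega$. Biholomorphic maps carry cores to cores.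

**Definition (strict pseudoconvexity).** A domain $\Omega$ is strictly pseudoconvex with smooth boundary if $b\Omega$ is smooth and every boundary point has a neighborhood $U$ and a smooth strictly psh function $\rho$ on $U$ such that $\Omega\cap U=\{\rho<0\}$ and $d\rho\ne0$ on $b\Omega\cap U$. Unbounded domains are allowed.

**Example 1.** If $\Omega$ is bounded, $|z|^2$ shows that $\mathfrak c(\Omega)=\emptyset$. If $\Omega=\mathbb C^n$, Liouville's theorem on each complex line shows that bounded-above psh functions are constant, so $\mathfrak c(\mathbb C^n)=\mathbb C^n$.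

**Example 2.** Let $\Omega=\{(z,w)\in\mathbb C^2:\ |w|^2e^{2|z|^2}<1\}$. It is a union of discs over the $z$-plane, so it is connected. The function $h=|w|^2e^{2|z|^2}$ is smooth, and where $w\neq0$ its Levi form on $(a,b)$ is $h\,(2|a|^2+|2\bar za+\frac bw|^2)$, which is positive definite. By continuity $h$ is psh everywhere. On $b\Omega$ we have $w\ne0$ and $dh\ne0$, so $\Omega$ is strictly pseudoconvex with smooth boundary. Since $h<1$ on $\Omega$, no point with $w\neq0$ is in the core. The line $\{w=0\}$ lies in $\Omega$ and every bounded-above psh function is constant on it, so its points are in the core. Thus $\mathfrak c(\Omega)=\{w=0\}$, and bounded-above psh functions are constant on it.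

**Example 3.** Take finitely many lines. Let $u_n=\frac1{1-|t|^2}-4+\sum_{k\le n}2\log\frac{|t-t_k|}2$ and $W_n=\{|t|<1,\ \rho_n<0\}$ with $\rho_n=\operatorname{Re}\zeta+u_n(t)$. All fibers over $\mathbb D$ are nonempty half-planes or planes, and the projection to $\mathbb D$ is open, so $W_n$ is connected. The function
$$e^{\rho_n}=\Big|e^{\zeta/2}\prod_{k\le n}\frac{t-t_k}2\Big|^2e^{\frac1{1-|t|^2}-4}$$
is smooth on $\mathbb D\times\mathbb C$. By the computation (3) it is strictly psh where $t\ne t_1,\dots,t_n$, hence psh everywhere, and it is $<1$ on $W_n$. As in (2), boundary points have $|t|<1$; since $u_n$ is continuous as a map to $[-\infty,\infty)$, they satisfy $\rho_n=0$, so $t\neq t_k$. Thus $W_n$ is strictly pseudoconvex with smooth boundary, and $\mathfrak c(W_n)=\ell_1\cup\dots\cup\ell_n$. The components of the core are the lines, and bounded-above psh functions are constant on each of them.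

In Examples 1–3 every bounded-above smooth psh function is constant on each connected component of the core. This leads to the following question.

**Question.** Let $\Omega\subset\mathbb C^2$ be strictly pseudoconvex with smooth boundary. Is every smooth and bounded from above psh function on $\Omega$ constant on each connected component of $\mathfrak c(\Omega)$?

It is posed in Tobias Harz, Nikolay Shcherbina and Giuseppe Tomassini, "On defining functions for unbounded pseudoconvex domains", arXiv:1405.2250 (2014). The answer is no.

**Theorem A.** There are a strictly pseudoconvex domain $\Omega\subset\mathbb C^2$ with smooth boundary and a holomorphic $\tau:\Omega\to\mathbb D$ with $d\tau\neq0$ everywhere such that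

1. $\mathfrak c(\Omega)=\tau^{-1}(T)$; this set is connected and $\tau(\mathfrak c(\Omega))=T$;
2. the restrictions to $\mathfrak c(\Omega)$ of smooth bounded-from-above psh functions on $\Omega$ are exactly the functions $g\circ\tau$, $g\in C^\infty(T,\mathbb R)$.

In particular $\operatorname{Re}\tau$ is smooth, bounded, pluriharmonic, and non-constant on the connected set $\mathfrak c(\Omega)$.

Let $\mathcal H^s$ denote Hausdorff measure. A small core does force constancy.

**Theorem B.** Let $\Omega\subset\mathbb C^2$ be any domain with $\mathcal H^3(\mathfrak c(\Omega))=0$. Then every smooth bounded-from-above psh function on $\Omega$ is constant on each connected component of $\mathfrak c(\Omega)$.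

In Theorem A the core lies in $\{\operatorname{Im}\tau=0\}$, which is a smooth real hypersurface because $d\tau\ne0$. So the hypothesis $\mathcal H^3=0$ in Theorem B cannot be weakened to "$\mathcal H^3$ locally finite", nor to "$\mathcal H^s=0$" for any $s>3$.

## 3. Half-planes in $bW$, and a copy of $\mathbb C^2$ that avoids them

The sensible first attempt for Theorem A is to take $\Omega=W$, in analogy with Example 3. By (2) and (3) the boundary is fine at points with $t\notin T$. It fails over $T$. In fact $A\subset bW$: a point $(t_0,\zeta_0)\in A$ is not in $W$, and it is a limit of points $(t_k,\zeta_0)\in\ell_k\subset W$.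

For each $k$ we have $\int_T\log\frac1{|t-t_k|}\,dt\le2\int_0^1\log\frac1s\,ds=2$, so the series in (1) is integrable over $T$, and $u>-\infty$ almost everywhere on $T$. Fix $t_0\in T$ with $u(t_0)>-\infty$. Then the half-plane $\{t_0\}\times\{\operatorname{Re}\zeta\ge-u(t_0)\}$ lies in $A\subset bW$. But a strictly pseudoconvex boundary contains no holomorphic disc: a local defining function $\rho$ that is strictly psh would be strictly subharmonic along the disc, and it would vanish there identically. So $W$ is not strictly pseudoconvex.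

Choosing another $u$ of this kind does not help. If $u$ is subharmonic, $u\not\equiv-\infty$, and $u=-\infty$ on a dense subset of $T$, then $u$ cannot be continuous as a map to $[-\infty,\infty)$: it would be $-\infty$ on all of $T$, and a segment is not a polar set.

The way out is to send $A$ to infinity. We look for an open set $U\subset\mathbb C^2$, biholomorphic to $\mathbb C^2$, that avoids $A$ and still contains all the lines $\ell_k$. Then $W\cap U$, transported to $\mathbb C^2$, no longer sees the bad boundary points, and the lines that create the core are still there.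

**Definition (Fatou–Bieberbach domain).** A Fatou–Bieberbach domain is a proper open subset $U\subsetneq\mathbb C^2$ that is the image of an injective holomorphic map $\mathbb C^2\to\mathbb C^2$.

**Example 4.** Let $F(z,w)=(\frac w2,\frac z2+w^2)$. This is an automorphism of $\mathbb C^2$, with inverse $(a,b)\mapsto(2b-8a^2,2a)$. Its linear part at $0$ is $L(z,w)=\frac12(w,z)$, so $|L^{-1}x|=2|x|$. Let $U$ be the basin $\{x:F^n(x)\to0\}$. Fix $\beta>\frac12$ with $2\beta^2<1$. Near $0$ we have $|F(x)|\le\beta|x|$ and $|F(x)-Lx|\le C|x|^2$, so $U$ is open, and for $x$ near $0$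
$$|L^{-n-1}F^{n+1}(x)-L^{-n}F^n(x)|=|L^{-n-1}(F-L)(F^n(x))|\le 2C(2\beta^2)^n|x|^2 .$$
Since $L^{-n-j}F^{n+j}=L^{-j}\circ(L^{-n}F^n)\circ F^j$, the maps $L^{-n}F^n$ converge locally uniformly on $U$ to a holomorphic $S$ with $S\circ F=L\circ S$ and $DS(0)=I$. The map $S$ is injective near $0$. If $S(x)=S(y)$, then $S(F^n(x))=L^nS(x)=L^nS(y)=S(F^n(y))$ for all $n$, so $F^n(x)=F^n(y)$ for large $n$ and $x=y$. The image of $S$ contains a ball about $0$ and is invariant under $L^{-1}$, because $S(F^{-1}(x))=L^{-1}S(x)$; so it is $\mathbb C^2$. Thus $S^{-1}:\mathbb C^2\to U$ is biholomorphic. Finally $U\ne\mathbb C^2$, since $(\frac38,\frac34)$ is a second fixed point of $F$.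

**Proposition 1.** There is an injective holomorphic $\Psi:\mathbb C^2\to\mathbb C^2$ whose image $U$ satisfies $U\cap A=\emptyset$, $\Sigma\subset U$, and $\ell_k\subset U$ for all $k$.

We first see that Proposition 1 gives Theorem A, and then spend Sections 5–8 on Proposition 1.

## 4. Theorem A from Proposition 1

We need a smooth substitute for the maximum of two functions.

**Definition (regularized maximum).** For $\varepsilon>0$ let $\kappa\ge0$ be smooth and even, supported in $[-\frac\varepsilon2,\frac\varepsilon2]$, with $\int\kappa=1$, and put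
$$m_\varepsilon(x,y)=\iint\max(x+a,y+b)\,\kappa(a)\kappa(b)\,da\,db .$$

As a convolution, $m_\varepsilon$ is smooth. It is convex and nondecreasing in each variable, and $m_\varepsilon(x+e,y+e)=m_\varepsilon(x,y)+e$. If $x-y\ge\varepsilon$, then $x+a\ge y+b$ on the support, and the integral is $x$; so $m_\varepsilon(x,y)=\max(x,y)$ whenever $|x-y|\ge\varepsilon$. Always $\max(x,y)\le m_\varepsilon(x,y)\le\max(x,y)+\frac\varepsilon2$, the first inequality by convexity since $\kappa$ has mean $0$. If $\alpha,\beta$ are smooth psh, the Levi form of $m_\varepsilon(\alpha,\beta)$ is the sum of a nonnegative term (the Hessian of $m_\varepsilon$ applied to $\partial\alpha,\partial\beta$) and the Levi forms of $\alpha,\beta$ with nonnegative coefficients; so $m_\varepsilon(\alpha,\beta)$ is psh. For example, $m_\varepsilon(x,0)$ is a smooth convex function equal to $0$ for $x\le-\varepsilon$ and to $x$ for $x\ge\varepsilon$.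

**Step 1: the domain.** We define $\Omega$. The segment $\Sigma$ is connected and lies in the open set $W\cap U$. Let $W'$ be the component of $W\cap U$ that contains $\Sigma$, and put
$$\Omega=\Psi^{-1}(W'),\qquad \tau=t\circ\Psi:\Omega\to\mathbb D .$$
Since $\Psi:\mathbb C^2\to U$ is biholomorphic, $\Omega$ is a domain and $d\tau\ne0$. Each $\ell_k$ lies in $W\cap U$, is connected, and meets $\Sigma$; so $\ell_k\subset W'$.

**Step 2: the boundary.** We show that $\Omega$ is strictly pseudoconvex with smooth boundary. As $\Psi:\mathbb C^2\to U$ is a homeomorphism, $b\Omega=\Psi^{-1}(bW'\cap U)$. Let $q\in bW'\cap U$. If $q$ were in $W$, it would lie in a component of $W\cap U$; that component is open and meets $W'$, so it would be $W'$, but $q\notin W'$. So $q\notin W$, hence $q\in bW$. Also $q\notin A$, because $U\cap A=\emptyset$. By (2), $t(q)\in\mathbb D\setminus T$ and $\rho(q)=0$. Because $d\rho\ne0$, there is a small neighborhood $N\subset U\cap\{t\in\mathbb D\setminus T\}$ of $q$ with $N\cap\{\rho<0\}$ connected. Then $W\cap N=\{\rho<0\}\cap N$ lies in a single component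 of $W\cap U$. Since $W'$ meets $N$, this component is $W'$. Hence
$$W'\cap N=\{e^\rho-1<0\}\cap N ,$$
and $e^\rho-1$ is strictly psh with nonzero differential by (3). Pulling back by $\Psi$, we see that $\Omega$ is strictly pseudoconvex with smooth boundary. (The boundary is not empty: $\mathbb C^2$ carries no non-constant bounded pluriharmonic function, and $\operatorname{Re}\tau$ is one on $\Omega$.)

From now on we work on $W'\cong\Omega$.

**Step 3: points over $T$ are in the core.** Here the lines do their work. Let $\varphi$ be smooth psh and bounded from above on $W'$. On $\ell_k\subset W'$ it is constant by Liouville, so $\varphi_{\zeta\bar\zeta}=0$ there. Let $p=(t_0,\zeta_0)\in W'$ with $t_0\in T$, and choose indices $k$ with $t_k\to t_0$. Then $(t_k,\zeta_0)\to p$, and by continuity $\varphi_{\zeta\bar\zeta}(p)=0$. So the Levi form at $p$ is not positive definite. As $\varphi$ was arbitrary, $p\in\mathfrak c(W')$. Moreover, since $(t_0,0)\in\Sigma\subset W'$,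
$$\varphi(p)=\lim\varphi(t_k,\zeta_0)=\lim\varphi(t_k,0)=\varphi(t_0,0).$$
Hence $\varphi=g(t)$ on $W'\cap\{t\in T\}$, where $g=\varphi(\cdot,0)|_T\in C^\infty(T)$.

**Step 4: other points are not in the core.** We construct a suitable function. Let $p\in W'$ with $t(p)\notin T$. By Runge's theorem on the compact set $T\cup\{t(p)\}$, whose complement is connected, there is a polynomial $q(t)$ with $\operatorname{Re}q>2$ near $T$ and $\operatorname{Re}q(t(p))<-1$. On $W'\setminus\{t\in T\}$ we have $0<e^\rho<1$. Define a function on $W'$ by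
$$m_{1/2}\big(e^\rho,\operatorname{Re}q(t)\big)+|t|^2\ \text{ where }t\notin T,\qquad \operatorname{Re}q(t)+|t|^2\ \text{ for }t\text{ near }T .$$
Where both formulas apply, $\operatorname{Re}q-e^\rho>1$, so they agree. The function is smooth and psh, and it is bounded above since $e^\rho<1$ and $q$ is bounded on $\mathbb D$. Near $p$ we have $e^\rho-\operatorname{Re}q>1$, so the function equals $e^\rho+|t|^2$, which is strictly psh. So $p\notin\mathfrak c(W')$. Steps 3 and 4 give $\mathfrak c(W')=W'\cap\{t\in T\}$, that is, $\mathfrak c(\Omega)=\tau^{-1}(T)$.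

**Step 5: connectedness.** We show that the core is connected. The set $\Sigma\cup\bigcup_k\ell_k$ is connected, is contained in the core, and, as we saw in Step 3, every point of $W'\cap\{t\in T\}$ is a limit of points of $\bigcup_k\ell_k$. A set between a connected set and its closure is connected, so $\mathfrak c(W')$ is connected. It contains $\Sigma$, so $\tau(\mathfrak c(\Omega))=T$.

**Step 6: all functions $g\circ\tau$ occur.** Step 3 gives one inclusion in item 2 of Theorem A; this step gives the other. Let $g\in C^\infty(T,\mathbb R)$, extended to $g\in C_c^\infty(\mathbb R)$. The function $g(\operatorname{Re}t)+C(\operatorname{Im}t)^2$ has Laplacian $g''+2C$, so for large $C$ it is smooth, subharmonic and bounded on $\mathbb D$. Composed with $\tau$ it is a smooth bounded psh function on $\Omega$ that equals $g\circ\tau$ on the core. This proves Theorem A, given Proposition 1. $\square$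

## 5. Pushing $A$ to the right by automorphisms

We turn to Proposition 1. For a set $X$ let $X_\delta=\{\operatorname{dist}(\cdot,X)<\delta\}$; let $B_r=\{|z|<r\}\subset\mathbb C^2$ and $\Delta_r=\{|\zeta|<r\}\subset\mathbb C$.

The map $\Psi$ will be a limit of automorphisms $\Psi_n$ with $\Psi_{n+1}=\varphi_n^{-1}\circ\Psi_n$. Suppose that the compact set $Y_n=\Psi_n(\overline B_{r_n})$ misses $A$, and let $E_n$ be a finite union of discs in the lines $\ell_1,\dots,\ell_n$. Choose a much bigger ball $B_{r_{n+1}}$ with $Y_n\cup E_n\subset\Psi_n(B_{r_{n+1}})$. The image $Q_n$ of its closure may well meet $A$. If the automorphism $\varphi_n$ is close to the identity on $K_n=Y_n\cup E_n$ and moves $A$ far to the right, beyond $Q_n$, then $\varphi_n^{-1}(Q_n)=Y_{n+1}$ misses $A$. The maps have changed little on $\overline B_{r_n}$, and $E_n$ is still covered by the image of $B_{r_{n+1}}$. In the limit, the image avoids $A$ and contains the lines.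

So we need automorphisms that are nearly the identity on $K_n$ and nearly a translation $(0,\sigma)$ on $A$. The natural candidate is the flow of a field $F\,\partial_\zeta$ with $F\approx0$ on $K_n$ and $F\approx1$ on $A$. There are two problems: such a flow need not consist of automorphisms of $\mathbb C^2$, and we need the function $F$. Section 6 deals with the first and Section 7 with the second. As $A$ is unbounded, all estimates must be uniform on sets of the following kind.

**Definition ($\mathcal A$, $\mathcal B$, $\mathcal G$).** Let $H_M=\{|t|\le M,\ \operatorname{Re}\zeta\ge-M\}$ for $M>0$. Let $\mathcal A$ be the algebra of entire functions on $\mathbb C^2$ that are bounded on every $H_M$, and $\mathcal B\subset\mathcal A$ the subalgebra of functions of $\zeta$ alone. Let $\mathcal G\subset\operatorname{Aut}(\mathbb C^2)$ be the group generated by the maps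
$$(t+f(\zeta),\zeta),\qquad(te^{f(\zeta)},\zeta),\qquad(t,\zeta+g(t)),\qquad f\in\mathcal B,\ g\text{ a polynomial}.$$

For example, $t^j$ and $e^{-\zeta/R}$ with $R>0$ lie in $\mathcal A$, but $\zeta$ and $e^\zeta$ do not. Note that $A\subset H_1$. We use the following facts.

* $\mathcal A$ and $\mathcal B$ are closed under differentiation: by Cauchy's estimate a first derivative on $H_M$ is bounded by the supremum on $H_{M+1}$. Hence each element of $\mathcal A$ is Lipschitz on each $H_M$, which is convex.
* If $F=\sum_it^if_i(\zeta)\in\mathcal A$, then Cauchy's formula on $|t|=2M$ gives $|f_i|\le(2M)^{-i}\sup_{H_{2M}}|F|$ on $\{\operatorname{Re}\zeta\ge-2M\}$. As $M$ is arbitrary, $f_i\in\mathcal B$; and on $H_M$ the $i$-th term is at most $2^{-i}\sup_{H_{2M}}|F|$, so the series converges uniformly on each $H_M$.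
* Generators of $\mathcal G$ and their inverses, which are of the same types, map each $H_M$ into some $H_{M'}$. Hence so does every $\varphi\in\mathcal G$, and $F\circ\varphi\in\mathcal A$ for $F\in\mathcal A$.

## 6. Flows of $F\partial_\zeta$ approximated by elements of $\mathcal G$

**Lemma 1.** Let $F\in\mathcal A$, $M,\vartheta>0$, and let $X\subset\mathbb C^2$ be a set such that for all $x\in X$ the (real time) integral curve of $V=F\partial_\zeta$ from $x$ exists on $[0,\vartheta]$ and stays in $H_M$. Then for every $\eta>0$ there is $\varphi\in\mathcal G$ with $|\varphi-\mathrm{Fl}^V_\vartheta|<\eta$ on $X$.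

The field $t^if(\zeta)\partial_\zeta$ does not have a flow in $\mathcal G$ in general. But it is a sum of brackets of fields that do, and brackets are approximated by commutators of flows.

**Step 1: brackets.** We write $V$, up to a small error, as a sum of brackets. Given $\varepsilon>0$ choose $N$ with $|F-\sum_{i\le N}t^if_i|\le\varepsilon$ on $H_{M+1}$. With $[X,Y]=XY-YX$ and $f=f(\zeta)$,
$$[f\partial_t,t^{i+1}\partial_\zeta]=(i+1)ft^i\partial_\zeta-t^{i+1}f'\partial_t,\qquad[tf\partial_t,t^i\partial_\zeta]=ift^i\partial_\zeta-t^{i+1}f'\partial_t .$$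
The difference is $ft^i\partial_\zeta$. Hence
$$V_N:=\sum_{i\le N}t^if_i\,\partial_\zeta=\sum_{i\le N}\big([f_i\partial_t,t^{i+1}\partial_\zeta]+[t^i\partial_\zeta,tf_i\partial_t]\big).\tag{4}$$

**Step 2: commutators of flows.** We approximate each bracket. The fields in (4) are complete, and their time-$r$ flows are
$$(t+rf_i,\zeta),\qquad(t,\zeta+rt^{i+1}),\qquad(t,\zeta+rt^i),\qquad(te^{rf_i},\zeta),$$
all in $\mathcal G$. For $|r|\le1$ each flow maps $H_{M'}$ into a fixed $H_{M''}$. All derivatives of order $1,2,3$ in $(r,x)$ of these flows are bounded on $[-1,1]\times H_{M'}$: they are polynomials in $r,t$, in $f_i$ and its derivatives, and in $e^{rf_i}$, and $f_i$ and its derivatives are in $\mathcal B$. (The coordinate $\zeta$ is unbounded on $H_{M'}$, but it enters only through its constant first derivative.) For two such fields $X,Y$ put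
$$c_r=\mathrm{Fl}^Y_{-r}\circ\mathrm{Fl}^X_{-r}\circ\mathrm{Fl}^Y_r\circ\mathrm{Fl}^X_r\in\mathcal G .$$
By the chain rule the $r$-derivatives of $c_r(x)$ up to order $3$ are bounded on $[-1,1]\times H_{M'}$, except that the value $c_r(x)$ itself (order $0$) has an unbounded $\zeta$-component, which does not matter.

To find the Taylor coefficients at $r=0$, let $P$ be entire. From $\frac d{da}(P\circ\mathrm{Fl}^X_a)=(XP)\circ\mathrm{Fl}^X_a$ we get, differentiating first in $d$, then in $c$, $b$, $a$,
$$\partial_a^i\partial_b^j\partial_c^k\partial_d^l\Big|_{0}P\big(\mathrm{Fl}^Y_d\circ\mathrm{Fl}^X_c\circ\mathrm{Fl}^Y_b\circ\mathrm{Fl}^X_a(x)\big)=(X^iY^jX^kY^lP)(x).$$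
Now set $a=b=r$, $c=d=-r$. The Taylor series of $P\circ c_r$ is the formal product $e^{rX}e^{rY}e^{-rX}e^{-rY}P$. Its coefficient of $r$ is $X+Y-X-Y=0$. With $Q=\frac12X^2+XY+\frac12Y^2$, we have $e^{rX}e^{rY}=1+r(X+Y)+r^2Q+\dots$ and $e^{-rX}e^{-rY}=1-r(X+Y)+r^2Q+\dots$, so the coefficient of $r^2$ is
$$2Q-(X+Y)^2=XY-YX=[X,Y].$$
Taking for $P$ the coordinate functions, Taylor's formula with remainder gives
$$c_r(x)=x+r^2[X,Y](x)+O(r^3)\quad\text{uniformly on each }H_{M'}.$$

**Step 3: one time step.** We compose the commutators to imitate a step of length $h$ along $V$. Let $Z_1,\dots,Z_J$ be the brackets in (4) and $c^{(1)}_r,\dots,c^{(J)}_r$ the corresponding commutators. For $0<h\le1$ put $g_h=c^{(J)}_{\sqrt h}\circ\dots\circ c^{(1)}_{\sqrt h}\in\mathcal G$. For $x\in H_{M+1}$ all intermediate points lie in one fixed $H_{M'}$. The components of the $Z_j$ are in $\mathcal A$, so the $Z_j$ are bounded and Lipschitz on $H_{M'}$. By induction on $l$,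
$$c^{(l)}_{\sqrt h}\circ\dots\circ c^{(1)}_{\sqrt h}(x)=x+h\sum_{j\le l}Z_j(x)+O(h^{3/2}),$$
because in the $l$-th factor the argument of $Z_l$ is at distance $O(h)$ from $x$, and replacing it by $x$ costs only $h\cdot O(h)$. For $l=J$ this reads $g_h(x)=x+hV_N(x)+O_N(h^{3/2})$. With the choice of $N$,
$$|g_h(x)-x-hV(x)|\le\varepsilon h+C_Nh^{3/2}\qquad(x\in H_{M+1}).\tag{5}$$

**Step 4: Euler scheme.** We iterate. Let $x_0\in X$, $y(s)=\mathrm{Fl}^V_s(x_0)\in H_M$, $h=\vartheta/n\le1$, $x_{j+1}=g_h(x_j)$. Let $L$ be a Lipschitz constant of $V$ on $H_{M+1}$; it does not depend on $N$. As $y''=DV(y)V(y)$ is bounded, $|y(s+h)-y(s)-hV(y(s))|\le Ch^2$. By this and (5), the errors $e_j=|x_j-y(jh)|$ satisfy $e_0=0$ and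
$$e_{j+1}\le(1+Lh)e_j+\varepsilon h+C_N'h^{3/2}\quad\text{as long as }x_j\in H_{M+1}.$$
Summing the geometric series over at most $n$ steps, with $nh=\vartheta$, gives
$$e_j\le\vartheta e^{L\vartheta}\big(\varepsilon+C_N'\sqrt h\big).$$
First choose $\varepsilon$ small, which fixes $N$, and then $h$ small, so that the right side is $<\min(1,\eta)$. Since $y(jh)\in H_M$, an error $<1$ keeps $x_j$ in $H_{M+1}$, so by induction the estimate holds for all $j\le n$. The choices do not depend on $x_0\in X$. Take $\varphi=g_h^{\circ n}$, the $n$-fold iterate. This proves Lemma 1. $\square$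

**Lemma 2.** Let $K$ be compact, $G\in\mathcal A$, $0<\delta\le1$, with $|G|\le\frac14$ on $K_\delta$ and $|G-1|\le\frac14$ on $A_\delta$. Then for all $\sigma,\eta>0$ there is $\varphi\in\mathcal G$ with $|\varphi(x)-x|<\eta$ on $K_{\delta/2}$ and $|\varphi(x)-x-(0,\sigma)|<\eta$ on $A_{\delta/2}$.

**Step 1: sharpening $G$.** We make the values close to $0$ and $1$. Let $p(x)=3x^2-2x^3$. Then $p(1-x)=(1-x)^2(1+2x)=1-3x^2+2x^3=1-p(x)$, and for $|x|\le\frac14$ we have $|p(x)|\le\frac72|x|^2\le\frac78|x|$. So iterates of $p$ tend to $0$ uniformly on $\{|x|\le\frac14\}$ and to $1$ uniformly on $\{|x-1|\le\frac14\}$. Choose $\varepsilon>0$ with $\varepsilon\sigma<\min(\frac\eta2,\frac\delta4)$. Composing $G$ with an iterate of $p$, which is a polynomial, we get $F\in\mathcal A$ with $|F|\le\varepsilon$ on $K_\delta$ and $|F-1|\le\varepsilon$ on $A_\delta$.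

**Step 2: the flow.** We follow the integral curves of $F\partial_\zeta$. From $x\in K_{\delta/2}$ the curve moves with speed at most $\varepsilon$ while it is in $K_\delta$, so for times $s\le\sigma$ it stays within $\varepsilon s<\frac\delta4$ of $x$, hence in $K_\delta$. From $x\in A_{\delta/2}$ we compare with $x+(0,s)$, which is in $A_{\delta/2}$ because $A+(0,s)\subset A$. While the curve is in $A_\delta$, its velocity differs from $(0,1)$ by at most $\varepsilon$; so it stays within $\varepsilon s<\frac\delta4$ of $x+(0,s)$, hence in $A_\delta$. Since the speed is bounded, the curves exist on $[0,\sigma]$. They lie in a common $H_M$: $K_\delta$ is bounded and $A_\delta\subset H_2$. The time-$\sigma$ map differs from $x$, respectively from $x+(0,\sigma)$, by at most $\varepsilon\sigma<\frac\eta2$. Now apply Lemma 1 to $X=K_{\delta/2}\cup A_{\delta/2}$ and $\vartheta=\sigma$, with $\frac\eta2$ in place of $\eta$. $\square$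

## 7. Separating discs in the lines from $A$ by polynomial hulls

Lemma 2 asks for a function $G\in\mathcal A$ that separates $K$ from $A$. When $K$ lies to the left of $A$, a function of $\zeta$ does it. We construct one that has uniform bounds on a half-plane.

Let $D'=\{e^{-x}:|x|\le1\}$. For every $R>0$ we also have $D'=\{e^{-\zeta/R}:|\zeta|\le R\}$. The set $D'$ is compact, $0\notin D'$, and $D'\subset\{|w|\ge e^{-1}\}$. It is convex: $e^{-x}$ is injective on $|x|\le1$, and for $|x|<1$
$$\operatorname{Re}\Big(1+x\frac{(e^{-x})''}{(e^{-x})'}\Big)=\operatorname{Re}(1-x)>0,$$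
so by the classical criterion for convex univalent functions the image of the open disc is convex, and $D'$ is its closure.

**Lemma 3.** For $R>0$ there is $\beta_R\in\mathcal B$ with $|\beta_R|\le\frac18$ on $\{|\zeta|\le R\}$ and $|\beta_R-1|\le\frac18$ on $\{\operatorname{Re}\zeta\ge R+1\}$.

**Proof.** The map $w=e^{-\zeta/R}$ sends the two sets into the convex compact sets $D'\subset\{|w|\ge e^{-1}\}$ and $\{|w|\le e^{-1-1/R}\}$. These are disjoint, so a line separates them strictly. Their union has connected complement: from a point outside the union and off the line, a ray that leaves the convex set on its side reaches either the line or infinity without meeting the union. By Runge's theorem there is a polynomial $P$ with $|P|\le\frac18$ on the first set and $|P-1|\le\frac18$ on the second. Put $\beta_R(\zeta)=P(e^{-\zeta/R})$, which is bounded on each half-plane $\{\operatorname{Re}\zeta\ge-M\}$. $\square$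

For discs in the lines $\ell_k$ this is not enough. Let $E$ contain $\{t_k\}\times\overline\Delta_\varrho$, and suppose some $t_0\in T$ satisfies $-\infty<u(t_0)$ and $|u(t_0)|\le\varrho$. With $\zeta_0=-u(t_0)$ we have $(t_0,\zeta_0)\in A$ and $(t_k,\zeta_0)\in E$, so a function of $\zeta$ alone takes the same value at a point of $A$ and at a point of $E$. Functions of $t$ alone fail as well: $\{t\in T:u(t)>-\infty\}$ has full measure in $T$, so a continuous function of $t$ that is within $\frac14$ of $1$ on $A$ is within $\frac14$ of $1$ on all of $T$, in particular at $t_k$. What does distinguish the two sets is that near $t=t_k$ the set $A$ recedes to $\operatorname{Re}\zeta=+\infty$. In the coordinate $w=e^{-\zeta/R}$ this is the point $w=0$, whereas the disc has $w\in D'$. The next lemma turns this into a function in $\mathcal A$.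

We recall what it uses. The polynomial hull $\hat X$ of a compact $X\subset\mathbb C^N$ is the set of $q$ with $|P(q)|\le\max_X|P|$ for all polynomials $P$. For example, the hull of the unit circle in $\mathbb C$ is the closed disc. A compact set in $\mathbb C$ is its own hull exactly when its complement is connected. If $\pi$ is a coordinate function, $\pi(\hat X)$ lies in the hull of $\pi(X)$, as one sees by testing with polynomials in $\pi$. The Oka–Weil theorem says that a function holomorphic near a set $Z=\hat Z$ is a uniform limit on $Z$ of polynomials. Finally we use Rossi's local maximum modulus principle (Ann. of Math. 72 (1960)) in this form: *let $X\subset\mathbb C^N$ be compact with polynomial hull $Z$, and let $O\ne\emptyset$ be a relatively open subset of $Z$ with $O\cap X=\emptyset$. Then $b_ZO\ne\emptyset$ and $|P(q)|\le\max_{b_ZO}|P|$ for all $q\in O$ and all polynomials $P$*, where $b_ZO$ is the boundary of $O$ in $Z$. (That $b_ZO\ne\emptyset$ also follows directly: otherwise $O$ is open and closed in $Z$, and by Oka–Weil there is a polynomial close to $1$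 on $O$ and close to $0$ on $Z\setminus O\supset X$, contradicting $O\subset Z$.)

**Lemma 4.** Let $Y$ be compact, $G\in\mathcal A$, $\delta>0$, $|G|\le\frac14$ on $Y_\delta$, $|G-1|\le\frac14$ on $A_\delta$. Let $n\ge0$, $\varrho\ge0$ and $E=\bigcup_{1\le k\le n}\{t_k\}\times\overline\Delta_\varrho$. Then there are $G'\in\mathcal A$ and $\delta'\in(0,1]$ with $|G'|\le\frac14$ on $(Y\cup E)_{\delta'}$ and $|G'-1|\le\frac14$ on $A_{\delta'}$.

**Setup.** Let $R\ge1$ with $Y\cup E\subset\{|\zeta|\le R\}$, and put
$$\Theta=(G,t,e^{-\zeta/R}):\mathbb C^2\to\mathbb C^3,$$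
with coordinates $(x,t,w)$ on $\mathbb C^3$. The components of $\Theta$ lie in $\mathcal A$ and $A\subset H_1$, so $\Theta(A)$ is bounded. The sets $X_Y=\Theta(Y)$, $X_E=\Theta(E)$, $X_A=\overline{\Theta(A)}$ are compact. Let $Z$ be the hull of $X_Y\cup X_A\cup X_E$. We will split $Z$ into two disjoint compact pieces, one containing $X_Y\cup X_E$ and one containing $X_A$.

**Step 1: the hull without $E$.** We show that the hull of $X_Y\cup X_A$ is $\hat X_Y\cup\hat X_A$, and that $\hat X_Y\subset\{x\in D_0\}$, $\hat X_A\subset\{x\in D_1\}$, where $D_0=\{|x|\le\frac14\}$, $D_1=\{|x-1|\le\frac14\}$. We have $x(X_Y)\subset D_0$ and $x(X_A)\subset D_1$. The sets $D_0$, $D_1$, $D_0\cup D_1$ have connected complements, so $x$ maps the hulls of $X_Y$, $X_A$, $X_Y\cup X_A$ into $D_0$, $D_1$, $D_0\cup D_1$. Let $q$ be in the hull of the union, say with $x(q)\in D_0$, and suppose $q\notin\hat X_Y$. Passing to a power and normalizing, take a polynomial $g$ with $g(q)=1$ and $|g|<\frac12$ on $X_Y$. By Runge there is a polynomial $P(x)$ close to $1$ on $D_0$ and close to $0$ on $D_1$. Then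 $gP$ is close to $1$ at $q$, at most slightly more than $\frac12$ in modulus on $X_Y$, and close to $0$ on $X_A$; this contradicts that $q$ is in the hull of $X_Y\cup X_A$. The case $x(q)\in D_1$ is the same with the roles exchanged. The opposite inclusion is clear.

**Step 2: where $E$ can add to the hull.** We show
$$Z\subset\hat X_Y\cup\hat X_A\cup\bigcup_{k\le n}\{t=t_k\}.$$
Let $q\notin\hat X_Y\cup\hat X_A$ and $t(q)\ne t_k$ for all $k\le n$. By Step 1 there is a polynomial $g$ with $|g(q)|>1>\max_{X_Y\cup X_A}|g|$. The polynomial $g^m\prod_{k\le n}(t-t_k)$ vanishes on $X_E$. As $m\to\infty$ it tends to $0$ on $X_Y\cup X_A$ and to $\infty$ in modulus at $q$. So $q\notin Z$.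

**Step 3: the known pieces over $t_k$.** We locate $w$ on them. Since $w(X_Y),w(X_E)\subset D'$ and $D'$ is compact and convex, $\hat X_Y$ and $X_E$ lie in $\{w\in D'\}$. We claim moreover that for every $k$
$$\hat X_A\cap\{t=t_k\}\subset\{w=0\}.\tag{6}$$
For $0<\eta<1$ let $s_\eta=\sup\{u(t):t\in T,\ |t-t_k|\le\eta\}$. As $u$ is usc and $u(t_k)=-\infty$, $s_\eta\to-\infty$ when $\eta\to0$. Consider the polynomial $w\,(1-(t-t_k)^2)^m$ on $\Theta(A)$. There $t$ is real and $|t-t_k|\le1$, so the second factor is in $[0,1]$. If $|t-t_k|\le\eta$, then $|w|=e^{-\operatorname{Re}\zeta/R}\le e^{u(t)/R}\le e^{s_\eta/R}$. Otherwise $0\le1-(t-t_k)^2\le1-\eta^2$. With $C=\max_{X_A}|w|$ we get, for $q\in\hat X_A$ with $t(q)=t_k$,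
$$|w(q)|\le\max\big(e^{s_\eta/R},\,C(1-\eta^2)^m\big).$$
Let $m\to\infty$, then $\eta\to0$. This proves (6).

**Step 4: all of $Z$ over $t_k$.** We show $Z\cap\{t=t_k\}\subset\{w\in D'\cup\{0\}\}$ for $k\le n$. Let
$$O=(Z\cap\{t=t_k\})\setminus(\hat X_Y\cup\hat X_A\cup X_E).$$
By Step 2, and as the $t_j$ are distinct, $O=Z\setminus\big(\hat X_Y\cup\hat X_A\cup X_E\cup\bigcup_{j\le n,\,j\ne k}\{t=t_j\}\big)$. So $O$ is open in $Z$, and it does not meet $X_Y\cup X_A\cup X_E$. Suppose $O\ne\emptyset$. Its boundary in $Z$ lies in the closed set $\{t=t_k\}$ and outside $O$, so in $\{t=t_k\}\cap(\hat X_Y\cup\hat X_A\cup X_E)$, and this is contained in $\{w\in D'\cup\{0\}\}$ by Step 3. Rossi's principle, applied to polynomials in $w$, shows that $w(O)$ lies in the polynomial hull of $D'\cup\{0\}$. This set is compact with connected complement, so it is its own hull. The points of $Z\cap\{t=t_k\}$ that are not in $O$ are covered by Step 3.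

**Step 5: splitting $Z$.** We obtain $G'$. Let
$$Z_1=Z\cap\Big(\hat X_Y\cup\bigcup_{k\le n}\{t=t_k,\ w\in D'\}\Big),\qquad Z_2=Z\cap\Big(\hat X_A\cup\bigcup_{k\le n}\{t=t_k,\ w=0\}\Big).$$
They are compact, and they cover $Z$ by Steps 2 and 4. They are disjoint: $\hat X_Y\cap\hat X_A=\emptyset$ by Step 1; on $\hat X_Y$ we have $w\in D'\not\ni0$; on $\hat X_A\cap\{t=t_k\}$ we have $w=0\notin D'$ by (6); and $\{w\in D'\}$ and $\{w=0\}$ are disjoint. Moreover $X_Y\cup X_E\subset Z_1$ and $X_A\subset Z_2$. The function that is $0$ near $Z_1$ and $1$ near $Z_2$ is holomorphic near $Z=\hat Z$, so by Oka–Weil there is a polynomial $P$ with $|P|<\frac18$ on $Z_1$ and $|P-1|<\frac18$ on $Z_2$. Put $G'=P\circ\Theta\in\mathcal A$. Then $|G'|<\frac18$ on $Y\cup E$ and $|G'-1|<\frac18$ on $A$. Since $G'$ is Lipschitz on an $H_M$ that contains the $1$-neighborhoods of these sets, a suitable $\delta'\in(0,1]$ exists. $\square$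

## 8. Construction of the domain $U$

We prove Proposition 1. We build $\Psi_n\in\mathcal G$, $r_n>0$, $G_n\in\mathcal A$, $\delta_n>0$ such that, with $Y_n=\Psi_n(\overline B_{r_n})$,
$$|G_n|\le\tfrac14\ \text{ on }(Y_n)_{\delta_n},\qquad|G_n-1|\le\tfrac14\ \text{ on }A_{\delta_n}.\tag{7}$$
By (7), the compact set $Y_n$ and the closed set $A$ are disjoint, so $\operatorname{dist}(Y_n,A)>0$.

**Step 1: start.** We begin with the identity. Let $\Psi_0=\mathrm{id}$, $r_0=1$, $G_0=\beta_{3/2}$ from Lemma 3, $\delta_0=\frac16$. Then $(Y_0)_{1/6}\subset\{|\zeta|\le\frac32\}$ and $A_{1/6}\subset\{\operatorname{Re}\zeta\ge\frac83-\frac16=\frac52\}$, so (7) holds for $n=0$.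

**Step 2: from $n$ to $n+1$.** We carry out the scheme of Section 5. Let $E_n=\bigcup_{1\le k\le n}\{t_k\}\times\overline\Delta_n$, with $E_0=\emptyset$, and $K_n=Y_n\cup E_n$. Lemma 4 for $Y_n,G_n,\delta_n,E_n$ gives $G_n'$ and $\delta_n'$. Choose $r_{n+1}\ge r_n+1$ with $K_n\subset\Psi_n(B_{r_{n+1}})$; this is possible because $\Psi_n$ is an automorphism. Put $Q_n=\Psi_n(\overline B_{r_{n+1}})$ and choose $R_n\ge1$ with $Q_n\subset\{|\zeta|\le R_n\}$. Choose $\eta_n>0$ such that $\eta_n<\delta_n'/2$, $\eta_n<\operatorname{dist}(K_n,\mathbb C^2\setminus\Psi_n(B_{r_{n+1}}))$, and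

1. $\eta_n\le2^{-n-4}$;
2. $\eta_n\le2^{-n-2}\operatorname{dist}(Y_j,A)$ for $j\le n$;
3. $\eta_n\le2^{-n-2}\operatorname{dist}(E_j,\Psi_{j+1}(bB_{r_{j+1}}))$ for $1\le j<n$.

The distances in condition 3 are positive by (9) below, applied to the earlier indices $j$. Lemma 2 with $K=K_n$, $G=G_n'$, $\delta=\delta_n'$, $\sigma=R_n+3$, $\eta=\eta_n$ gives $\varphi_n\in\mathcal G$ with
$$|\varphi_n-\mathrm{id}|<\eta_n\ \text{ on }(K_n)_{\delta_n'/2},\qquad\varphi_n(A_{\delta_n'/2})\subset\{\operatorname{Re}\zeta\ge R_n+2\}.$$
The second relation holds because on $\varphi_n(A_{\delta_n'/2})$ we have $\operatorname{Re}\zeta\ge\frac83-\frac12+(R_n+3)-\frac1{16}$. Set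
$$\Psi_{n+1}=\varphi_n^{-1}\circ\Psi_n,\qquad G_{n+1}=\beta_{R_n+1}\circ\varphi_n\in\mathcal A .$$
Then $Y_{n+1}=\varphi_n^{-1}(Q_n)$. Since $\varphi_n(Y_{n+1})=Q_n\subset\{|\zeta|\le R_n\}$, the map $\varphi_n$ sends a neighborhood of the compact set $Y_{n+1}$ into $\{|\zeta|\le R_n+1\}$, where $|\beta_{R_n+1}|\le\frac18$. On $A_{\delta_n'/2}$ we have $|G_{n+1}-1|\le\frac18$, because $\beta_{R_n+1}$ is within $\frac18$ of $1$ on $\{\operatorname{Re}\zeta\ge R_n+2\}$. So (7) holds for $n+1$ with a small $\delta_{n+1}\le\delta_n'/2$.

**Step 3: two estimates.** We control the change on $\overline B_{r_n}$ and the position of $E_n$. First,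
$$|\Psi_{n+1}-\Psi_n|\le\eta_n\quad\text{on }\overline B_{r_n}.\tag{8}$$
For $y\in Y_n$ the ball $\overline B(y,\eta_n)$ lies in $(K_n)_{\delta_n'/2}$, so the continuous map $x\mapsto x-\varphi_n(x)+y$ sends it into itself. By Brouwer there is a fixed point $x$, and then $\varphi_n(x)=y$. So $|\varphi_n^{-1}(y)-y|=|x-y|\le\eta_n$. With $y=\Psi_n(z)$, $z\in\overline B_{r_n}$, this is (8). Secondly,
$$E_n\subset\Psi_{n+1}(B_{r_{n+1}}).\tag{9}$$
Indeed, for $y\in E_n\subset K_n$ we have $|\varphi_n(y)-y|<\eta_n<\operatorname{dist}(K_n,\mathbb C^2\setminus\Psi_n(B_{r_{n+1}}))$, so $\varphi_n(y)\in\Psi_n(B_{r_{n+1}})$ and $y\in\Psi_{n+1}(B_{r_{n+1}})$. In particular $E_n$ does not meet $\Psi_{n+1}(bB_{r_{n+1}})$, because $\Psi_{n+1}$ is injective, and the distance between these compact sets is positive for $n\ge1$.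

**Step 4: the limit is injective.** We pass to $\Psi$. By (8), condition 1 and $r_n\to\infty$, the $\Psi_n$ converge locally uniformly on $\mathbb C^2$ to a holomorphic $\Psi$. On $\overline B_1$ we have $|\Psi-\mathrm{id}|\le\sum\eta_n<\frac14$, so Cauchy's estimate on complex lines through $0$ gives $\|D\Psi(0)-I\|\le\frac14$, and $\det D\Psi\not\equiv0$. As $\det D\Psi_n$ has no zeros, Hurwitz's theorem shows that $\det D\Psi$ has none. Suppose $\Psi(a)=\Psi(b)=y$ with $a\neq b$. Since $\Psi$ is locally biholomorphic, there are disjoint small balls about $a$ and $b$ on whose boundaries $\Psi\ne y$, and the degree of $\Psi$ at $y$ on each ball is $1$. For large $n$ the degree of $\Psi_n$ at $y$ on each ball is also $1$, so $\Psi_n$ takes the value $y$ in both. This contradicts injectivity of $\Psi_n$. Let $U=\Psi(\mathbb C^2)$.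

**Step 5: $U\cap A=\emptyset$.** We show that no point of $\overline B_{r_j}$ is mapped into $A$. Let $z\in\overline B_{r_j}$. By (8) and condition 2, $|\Psi(z)-\Psi_j(z)|\le\sum_{m\ge j}\eta_m\le\frac12\operatorname{dist}(Y_j,A)$, and $\Psi_j(z)\in Y_j$. So $\Psi(z)\notin A$. Since $j$ is arbitrary, $U\cap A=\emptyset$.

**Step 6: $\ell_k\subset U$ and $\Sigma\subset U$.** We use the degree. Let $j\ge1$. On $bB_{r_{j+1}}$, by (8) and condition 3,
$$|\Psi-\Psi_{j+1}|\le\sum_{m>j}\eta_m<\operatorname{dist}\big(E_j,\Psi_{j+1}(bB_{r_{j+1}})\big).$$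
So for $y\in E_j$ the straight homotopy from $\Psi_{j+1}$ to $\Psi$ avoids $y$ on $bB_{r_{j+1}}$, and the two maps have the same degree on $B_{r_{j+1}}$ at $y$. For the injective holomorphic map $\Psi_{j+1}$ this degree is $1$ by (9). So $y\in U$, and $E_j\subset U$. Since $\ell_k=\bigcup_{j\ge k}\{t_k\}\times\overline\Delta_j$, we get $\ell_k\subset U$. For $y\in\Sigma$ we have $|y|\le\frac12$, while $|\Psi-\mathrm{id}|<\frac14$ on $bB_1$; the straight homotopy from $\mathrm{id}$ to $\Psi$ avoids $y$ on $bB_1$, so the degree of $\Psi$ on $B_1$ at $y$ is $1$, and $y\in U$. This proves Proposition 1 and with it Theorem A. $\square$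

## 9. Level sets in the core have positive $\mathcal H^2$

We prove Theorem B. Let $\Omega\subset\mathbb C^2$ be a domain and $K=\mathfrak c(\Omega)$.

**Step 1: one function that is strict off the core.** We construct a smooth psh $\varphi_0$ on $\Omega$, bounded from above, that is strictly psh on $\Omega\setminus K$. By definition of $K$, and since strictness is open, countably many open sets $V_j$ cover $\Omega\setminus K$ such that for each $j$ there is a smooth psh $\psi_j$ on $\Omega$, bounded above and strictly psh on $V_j$. The Levi form of $e^{\psi_j}$ on a vector $a$ is $e^{\psi_j}$ times the sum of the Levi form of $\psi_j$ on $a$ and $|\partial\psi_j(a)|^2$. So $e^{\psi_j}$ is psh, bounded, and strictly psh on $V_j$. Put $\varphi_0=\sum\varepsilon_je^{\psi_j}$ with $\varepsilon_j\downarrow0$ so fast that the sum is bounded and converges in $C^\infty$ on compact sets. (If $\Omega\setminus K=\emptyset$, take $\varphi_0=0$.)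

**Claim.** If $f$ is smooth psh on $\Omega$ and bounded above, $c\in\mathbb R$, and $E_c=K\cap\{f=c\}\ne\emptyset$, then $\mathcal H^2(E_c)>0$.

Let us see what one would try. Suppose $p\in E_c$. To contradict $p\in K$ we want a bounded-above psh function on $\Omega$ that is strictly psh at $p$. One would take a strictly psh function $g$ on a compact neighborhood $B$ of $p$, with $g(p)>0$ and $g<0$ on $S=bB$, and extend $m_\varepsilon(g,0)$ by $0$. This stops at the maximum principle, which forbids $g(p)>\max_Sg$. But two corrections are available. Away from $K$ the function $\varphi_0$ is strictly psh, so we may subtract from $g$ a large multiple of a cutoff function supported off $K$; thus we need $g<0$ only on $S\cap K$. And adding multiples of $f-c$ and comparing with a convex function of $f-c$ instead of $0$, we need $g<0$ only on $S\cap K\cap\{f=c\}=S\cap E_c$. If $\mathcal H^2(E_c)=0$, there is enough room for such $g$ to exist.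

**Step 2: a box with a slit tube.** Suppose $\mathcal H^2(E_c)=0$. We choose the set $B$ in terms of $E_c$. After a translation let $p=0\in E_c$. The map $x\mapsto[x]$ from $\mathbb C^2\setminus\{0\}$ to $\mathbb P^1$ is locally Lipschitz, so the image of $E_c\setminus\{0\}$ is $\mathcal H^2$-null and hence not all of $\mathbb P^1$. So some complex line through $0$, say $\{w=0\}$ in linear coordinates $(z,w)$, meets $E_c$ only in $0$. Choose $r>0$ with $\{|z|\le r,\ w=0\}\subset\Omega$. The circle $\{|z|=r,\ w=0\}$ is disjoint from $E_c$, which is closed in $\Omega$. So for small $s>0$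
$$P=\{|z|\le r,\ |w|\le s\}\subset\Omega,\qquad E_c\cap\{|z|=r,\ |w|\le s\}=\emptyset .$$
The set $w(E_c\cap P)\subset\mathbb C$ is compact and null. So there are $\delta$ with $0<|\delta|<\frac s8$ and $d$ with $0<d<\frac s8$ such that $E_c\cap P\cap\{|w-\delta|\le2d\}=\emptyset$. As $p\in E_c\cap P$, we have $|\delta|>2d$. Put
$$B=P\cap\{|w-\delta|\ge d\},\qquad S=bB .$$
Then $p\in\operatorname{int}B$. The boundary $S$ lies in the union of $\{|z|=r\}$, $\{|w|=s\}$ and $\{|w-\delta|=d\}$, and within $P$ the first and third do not meet $E_c$. So $E_c\cap S\subset\{|w|=s\}$.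

**Step 3: the local function.** We use a logarithmic pole inside the removed tube. Near $B$ put
$$g=\log\frac{|\delta|}{|w-\delta|}+\tfrac12+\lambda(|z|^2+|w|^2),\qquad\lambda>0,\quad\lambda(r^2+s^2)\le\tfrac14 .$$
The logarithm is pluriharmonic near $B$, so $g$ is smooth and strictly psh, and $g(p)=\frac12$. On $E_c\cap S$ we have $|w-\delta|\ge s-\frac s8=\frac78s\ge7|\delta|$, so $g\le-\log7+\frac34<-1$. The compact sets $S\cap K\cap\{|f-c|\le\eta\}$ decrease to $S\cap E_c$ as $\eta\downarrow0$. So there is $\eta>0$ with
$$g\le-\tfrac12\quad\text{on }S\cap K\cap\{|f-c|\le\eta\}.$$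

**Step 4: comparison with a convex function of $f$.** We make the inequality hold on all of $S\cap K$. Let $\mu=\max_B|g|$ and choose $\gamma>0$ with $\gamma\eta\ge\mu+1$. Let $\chi(x)=m_{1/8}(0,2\gamma x)$. It is smooth, convex and nondecreasing, $\chi(x)\ge\max(0,2\gamma x)$, and $\chi(0)\le\frac18$. Put $x=f-c$ and $l=g+\gamma x$. On $S\cap K$ we have $l\le\chi(x)-\frac12$:

* if $|x|\le\eta$, then $l\le-\frac12+\gamma x\le-\frac12+\chi(x)$, because $\gamma x\le\max(0,2\gamma x)$;
* if $x>\eta$, then $\chi(x)-l\ge2\gamma x-\gamma x-\mu=\gamma x-\mu\ge1$;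
* if $x<-\eta$, then $l\le\mu-\gamma\eta\le-1\le\chi(x)-1$.

**Step 5: correction off the core.** We make the inequality hold on all of $S$. By continuity $l<\chi(x)-\frac14$ on $S\cap N$ for some open neighborhood $N$ of $S\cap K$. The set $S\setminus N$ is a compact subset of $\Omega\setminus K$. Choose $\theta\in C_c^\infty(\Omega\setminus K)$ with $\theta\ge0$ and $\theta=1$ on $S\setminus N$, and $M$ so large that $l-M\theta<\chi(x)-\frac14$ on all of $S$. Choose $C>0$ such that $C\varphi_0-M\theta$ is psh on $\Omega$; this is possible because $\varphi_0$ is strictly psh on the compact set $\operatorname{supp}\theta$.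

**Step 6: gluing.** We define
$$\Phi=m_{1/8}\big(l-M\theta,\ \chi(f-c)\big)+C\varphi_0\ \text{ on }B,\qquad\Phi=\chi(f-c)+C\varphi_0\ \text{ on }\Omega\setminus B .$$
In a neighborhood of $S$ we have $l-M\theta<\chi(f-c)-\frac18$, so both expressions agree there. On $B$, by the translation property of $m_{1/8}$,
$$\Phi=m_{1/8}\big(g+\gamma(f-c)+(C\varphi_0-M\theta),\ \chi(f-c)+C\varphi_0\big),$$
and both arguments are psh. So $\Phi$ is smooth and psh on $\Omega$. It is bounded above, because $f$ and $\varphi_0$ are bounded above and $B$ is compact. Near $p\in K$ we have $\theta=0$, and $l(p)-\chi(0)\ge\frac12-\frac18=\frac38$, so $l-\chi(f-c)>\frac14$ near $p$. Hence near $p$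
$$\Phi=g+\gamma(f-c)+C\varphi_0 ,$$
which is strictly psh because $g$ is. This contradicts $p\in K=\mathfrak c(\Omega)$, and the Claim is proved. $\square$

**Step 7: slicing.** We finish the proof of Theorem B. Assume $\mathcal H^3(K)=0$, and suppose that $f$ is smooth psh, bounded above, and non-constant on a component $Q$ of $K$. Then the connected set $f(Q)$ contains an interval $I$ of positive length. For $c\in I$ the set $K\cap\{f=c\}$ is nonempty, so by the Claim $\mathcal H^2(K\cap\{f=c\})>0$. On the other hand, cover $\Omega$ by countably many closed balls $B\subset\Omega$. On each such $B$ the function $f$ is Lipschitz, and Eilenberg's inequality (Federer, *Geometric Measure Theory*, 2.10.25) gives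
$$\int^*\mathcal H^2\big(K\cap B\cap\{f=c\}\big)\,dc\le\mathrm{const}\cdot\mathcal H^3(K\cap B)=0 .$$
So for almost every $c$ all the sets $K\cap B\cap\{f=c\}$ are $\mathcal H^2$-null, and $\mathcal H^2(K\cap\{f=c\})=0$. This contradicts positivity for all $c\in I$. $\square$
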